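# Four exceptional points: the relation $ta^2t^{-1}=a^3$ and DP colorings that are canonical on a clique

## 1. Two permutations with $ta^2t^{-1}=a^3$, and two that almost satisfy it

Everything below turns on one pair of permutations. Permutations are composed from right to left, and a permutation $\sigma$ *moves* $x$ if $\sigma(x)\ne x$. Take permutations $a,t$ of a finite set and look at the Baumslag–Solitar relation $ta^2t^{-1}=a^3$. Put $b=tat^{-1}$.

**Fact A.** If $a,t$ are permutations of a finite set with $ta^2t^{-1}=a^3$, then $b=tat^{-1}$ commutes with $a$.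

*Proof.* Let $N$ be the order of $a$. Conjugate permutations have the same order, so $a^2$ and $a^3$ have the same order, that is, $N/\gcd(N,2)=N/\gcd(N,3)$. Hence $\gcd(N,2)=\gcd(N,3)$. The left side is $1$ or $2$ and the right side is $1$ or $3$, so both are $1$. In particular $N$ is odd, and with $j=(N+1)/2$ we have $a=a^{N+1}=(a^2)^j$. Therefore $b=t(a^2)^jt^{-1}=(ta^2t^{-1})^j=a^{3j}$, a power of $a$. $\square$

For example, on $\mathbb Z/5$ let $a(x)=x+1$ and $t(x)=-x$. Then $ta^2t^{-1}(x)=x-2=x+3$, so the relation holds. Here $N=5$, $j=3$, and $b(x)=x-1$ is indeed $a^{9}=a^4$.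

The proof uses finiteness and exactness. Suppose now that the relation is allowed to fail at four points, while the set may be as large as we like.

**Fact B.** For every $m\ge 30$ there are $a,t\in S_m$ such that, with $b=tat^{-1}$, the permutation $r=a^{-3}ta^2t^{-1}$ moves at most $4$ points and $g=bab^{-1}a^{-1}$ moves at least $m/4$ points.

Here is how to find $t$. On $\mathbb Z/6\ell$ let $a(x)=x+1$. Then $a^2$ has two cycles of length $3\ell$ (evens and odds), and $a^3$ has three cycles of length $2\ell$ (the residue classes mod $3$). Cut each of the two long cycles into a piece of length $2\ell$ and a piece of length $\ell$. Send the two pieces of length $2\ell$ to the residue classes $0$ and $2$, and lay the two pieces of length $\ell$ end to end to make residue class $1$. Inside a piece, a step by $2$ becomes a step by $3$. Only at the four ends of pieces can this fail.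

*Proof.* Write $m=6\ell+s$ with $0\le s\le 5$, so $\ell\ge5$. Let $a,t$ fix $s$ points, and on $\{0,\dots,6\ell-1\}=\mathbb Z/6\ell$ let $a(x)=x+1$ and
$$t(2i)=\begin{cases}3i&0\le i<2\ell\\3(i-2\ell)+1&2\ell\le i<3\ell\end{cases}\qquad t(2i+1)=\begin{cases}3i+2&0\le i<2\ell\\3(i-\ell)+1&2\ell\le i<3\ell.\end{cases}$$

**Step 1: $t$ is a bijection.** The values $3j$ and $3j+2$ with $0\le j<2\ell$ are each taken once, in the two first lines. The values $3j+1$ are taken once for $0\le j<\ell$ (even arguments, second line) and once for $\ell\le j<2\ell$ (odd arguments, second line).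

**Step 2: $r$ moves at most four points.** If $x\in\{2i,2i+1\}$ and $i\notin\{2\ell-1,3\ell-1\}$, then $x$ and $x+2$ fall under the same line of the same formula, so $t(x+2)=t(x)+3$. For such $x$ and $y=t(x)$ we get $ta^2t^{-1}(y)=t(x+2)=y+3=a^3(y)$, so $r(y)=y$. At most four $y$ remain.

**Step 3: $g$ moves many points.** Since $g(ab(y))=ba(y)$, the point $ab(y)$ is moved by $g$ exactly when $ba(y)\neq ab(y)$. So it suffices to count $y$ with $ba(y)\ne ab(y)$. Recall that $b(t(x))=t(x+1)$. Reduction mod $3$ is well defined on $\mathbb Z/6\ell$. Let $y=3j$ with $0\le j\le 2\ell-2$. Since $y=t(2j)$, we have $b(y)=t(2j+1)=3j+2$, so $ab(y)=3j+3\equiv 0\pmod 3$. On the other side, $ba(y)=b(3j+1)$.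

If $j<\ell$, then $3j+1=t(2(j+2\ell))$, so $b(3j+1)=t(2(j+2\ell)+1)=3(j+\ell)+1\equiv1\pmod 3$. If $\ell\le j\le 2\ell-2$, then $3j+1=t(2(j+\ell)+1)$, so $b(3j+1)=t(2(j+\ell+1))=3(j+1-\ell)+1\equiv 1\pmod 3$; the formula applies because $2\ell\le j+\ell+1\le 3\ell-1$.

So $ab(y)\ne ba(y)$ for these $2\ell-1$ points $y$. Finally $2\ell-1\ge(6\ell+5)/4\ge m/4$, because the first inequality says $2\ell\ge 9$. $\square$

To see the construction, write out $\ell=2$ (too small for the bound $m/4$, but the same formulas). The values $t(0),\dots,t(11)$ are
$$0,\ 2,\ 3,\ 5,\ 6,\ 8,\ 9,\ 11,\ 1,\ 7,\ 4,\ 10 .$$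
The equation $t(x+2)=t(x)+3$ fails only for $x=6,7,10,11$. At $y=0$ we find $ab(0)=a(t(1))=3$ but $ba(0)=b(1)=b(t(8))=t(9)=7$.

Facts A and B together say that this relation is *unstable* in finite permutation groups. For permutations $\sigma,\rho$ of the same set let $\delta(\sigma,\rho)$ be the number of $x$ with $\sigma(x)\ne\rho(x)$. This distance is unchanged when both arguments are multiplied by the same permutation on the left or on the right, or when both are inverted, so $\delta(\sigma\sigma',\rho\rho')\le\delta(\sigma,\rho)+\delta(\sigma',\rho')$. Now let $a,t$ be as in Fact B and let $a',t'\in S_m$ satisfy the relation exactly. Written in $a$ and $t$, the word $g=tat^{-1}\,a\,ta^{-1}t^{-1}\,a^{-1}$ has four letters $a^{\pm1}$ and four letters $t^{\pm1}$. By Fact A the same word in $a',t'$ is the identity. Hence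
$$\tfrac m4\le 4\delta(a,a')+4\delta(t,t'),$$
so $a$ or $t$ must be changed at $m/32$ points or more. *Four bad points cannot be repaired by a small change.*

**What this is for.** There is a coloring problem in which each edge of a graph carries a permutation of $m$ colors, and one asks whether insisting on trivial permutations over a prescribed clique changes the minimum number of colorings. We shall write the relation $ta^2t^{-1}=a^3$ into the triangles of a graph, put the four bad points on the clique, and let many $4$-cycles profit from the large commutator $g$.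

## 2. Covers of a graph and the two color functions

All graphs are finite and simple.

**Definition (cover).** A *cover* of a graph $G$ is a pair $\mathcal H=(L,H)$ where $H$ is a graph and $L$ assigns to each $v\in V(G)$ a set $L(v)\subseteq V(H)$ such that

1. the sets $L(v)$, $v\in V(G)$, partition $V(H)$;
2. $H[L(v)]$ is complete for every $v$;
3. if there is an edge of $H$ between $L(u)$ and $L(v)$, with $u\neq v$, then $uv\in E(G)$;
4. if $uv\in E(G)$, then the edges of $H$ between $L(u)$ and $L(v)$ form a matching, possibly empty.

It is *$m$-fold* if $|L(v)|=m$ for all $v$, and *full* if for every $uv\in E(G)$ the matching between $L(u)$ and $L(v)$ is perfect. An *$\mathcal H$-coloring* of $G$ is an independent set of $H$ of size $|V(G)|$; equivalently, an independent set with exactly one vertex in each $L(v)$. Let $P_{DP}(G,\mathcal H)$ be the number of $\mathcal H$-colorings. The *DP color function* is $P_{DP}(G,m)=\min P_{DP}(G,\mathcal H)$ over all $m$-fold covers $\mathcal H$ of $G$.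

**Definition (canonical labeling).** An $m$-fold cover *admits a canonical labeling* if its vertices can be named so that $L(v)=\{(v,j):j\in[m]\}$ for each $v$ and, for each $uv\in E(G)$, the edges between $L(u)$ and $L(v)$ are exactly $(u,j)(v,j)$, $j\in[m]$. The colorings are then the ordinary proper $m$-colorings, and their number is the chromatic polynomial $P(G,m)$.

**Definition (conducive cover).** For $S\subseteq V(G)$ let $\mathcal H_S$ be the $m$-fold cover of $G[S]$ given by restricting $L$ to $S$ and taking $H[\bigcup_{v\in S}L(v)]$. Let $K$ be a clique in $G$. An $m$-fold cover $\mathcal H$ is *conducive* to $K$ if $\mathcal H$ is full and $\mathcal H_K$ admits a canonical labeling. The *$K$-canonical DP color function* $P'_{DP}(G,K,m)$ is the minimum of $P_{DP}(G,\mathcal H')$ over all $m$-fold covers $\mathcal H'$ conducive to $K$.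

The canonically labeled cover of $G$ is conducive to every clique, so
$$P_{DP}(G,m)\le P'_{DP}(G,K,m)\le P(G,m).\tag{1}$$

**Full covers suffice.** If a matching between two lists of size $m$ is not perfect, both lists have the same number of unmatched vertices, and the matching extends to a perfect one. So every $m$-fold cover is contained in a full one, and adding edges to $H$ cannot increase the number of colorings. Hence $P_{DP}(G,m)$ is attained by a full cover. *From now on all covers are full.*

**Two small graphs by hand.** Let $G$ be a triangle. Name the lists so that two of the three matchings are identities; the third is then a permutation $\sigma$ of $[m]$. Say $\sigma$ moves $d$ points. By inclusion–exclusion over the three edges, the number of colorings is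
$$m^3-3m^2+3m-(m-d)=m(m-1)(m-2)+d.$$
For $m=2$ and $\sigma$ the swap this says $2$ instead of $0$: the three constraints "different, different, equal" on two labels have two solutions. So twisting a triangle costs us: the minimum is at $d=0$.

Let $G$ be a $4$-cycle. Again name the lists so that three matchings are identities, and let the fourth be a permutation with $f$ fixed points. Inclusion–exclusion gives
$$m^4-4m^3+6m^2-4m+f=P(C_4,m)-(m-f).$$
So twisting a $4$-cycle helps us, and for $m\ge2$ the minimum $(m-1)^4-1$ is reached at $f=0$.

**Small cliques.** If $|K|=1$ or $|K|=2$, every full cover is conducive to $K$: label one list and transport the labels along the edge, if there is one. So $P'_{DP}(G,K,m)=P_{DP}(G,m)$ for all $m$. For triangles this fails in general: there exist a graph $G$ and a clique $K$ with $|K|=3$ for which $P'_{DP}(G,K,4)>P_{DP}(G,4)$. One may still hope that the difference disappears for large $m$. The question, whose source is Hemanshu Kaul, Michael Maxfield, Jeffrey A. Mudrock, and Seth Thomason, "The DP Color Function of Clique-Gluings of Graphs", arXiv:2112.05316 (2021), is to prove or disprove: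

> Suppose that $K$ is a clique in a graph $G$ with $|K|\ge3$. Then there is an $N\in\mathbb N$ such that $P'_{DP}(G,K,m)=P_{DP}(G,m)$ whenever $m\ge N$.

The statement is false, for every clique size at least $3$ and for all large $m$ at once.

**Theorem 1.** For all integers $k\ge3$, $h\ge1$ there are a graph $G$ (with $n$ vertices), a clique $K$ in $G$ with $|K|=k$, and a constant $C$ such that for all sufficiently large $m$
$$P'_{DP}(G,K,m)-P_{DP}(G,m)\ \ge\ h\,m^{n-3}-C\,m^{n-4}.$$
In particular $P'_{DP}(G,K,m)>P_{DP}(G,m)$ for all large $m$.

The second theorem bounds the gap from above and gives a partial converse. It uses the $2$-complex formed by $G$ and all its triangles; "null-homotopic" in that complex is recalled in Section 4.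

**Theorem 2.** Let $G$ be any graph with $n$ vertices and $K$ a clique with $|K|=k\ge3$.

(a) $P'_{DP}(G,K,m)-P_{DP}(G,m)\le Q\,m^{n-3}+2^{|E(G)|}m^{n-4}$ for $m\ge2^{|E(G)|}$, where $Q$ is the number of induced $4$-cycles of $G$. So the order $m^{n-3}$ in Theorem 1 is best possible.

(b) Let $q$ be the number of induced $4$-cycles of $G$ that are not null-homotopic in the $2$-complex formed by $G$ and all its triangles. If $q<2(k-2)$, there is an $N$ with $P'_{DP}(G,K,m)=P_{DP}(G,m)$ for all $m\ge N$. This covers all $G$ with at most one induced $C_4$, and all $G$ whose clique complex is simply connected.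

## 3. Monodromy and the count up to order $m^{n-4}$

**Definition (monodromy, flatness).** For an edge $xy$ of $G$ let $\pi_{xy}:L(x)\to L(y)$ be the bijection given by the perfect matching, so $\pi_{yx}=\pi_{xy}^{-1}$. For a closed walk $w=(w_0,w_1,\dots,w_\ell=w_0)$ let
$$\mathrm{mon}(w)=\pi_{w_{\ell-1}w_\ell}\cdots\pi_{w_1w_2}\pi_{w_0w_1},$$
a permutation of $L(w_0)$. Thus $\mathrm{mon}(w\text{ then }w')=\mathrm{mon}(w')\circ\mathrm{mon}(w)$. Changing the starting point or the direction on a cycle conjugates or inverts the monodromy, so the numbers of fixed and of moved points depend only on the cycle. For a triangle $T$ let $d_T$ be the number of points moved by its monodromy, and call $T$ *flat* if $d_T=0$. A permutation cannot move exactly one point, so $d_T\ge2$ if $T$ is not flat. Put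
$$D=\sum_T d_T\quad\text{over all triangles }T\text{ of }G.$$
For a $4$-cycle $C$ let $f_C$ be the number of fixed points of its monodromy.

In the two examples above, $d_T=d$ and $f_C=f$. We need two observations.

**Conducive means flat on $K$.** *A full cover is conducive to $K$ if and only if all triangles in $K$ are flat.* A canonical labeling of $\mathcal H_K$ makes all $\pi_{xy}$ with $x,y\in K$ identities in labels, so the triangles in $K$ are flat. Conversely, let all triangles in $K$ be flat. Fix $x\in K$, label $L(x)$, and transport the labels to every other $L(y)$, $y\in K$, by $\pi_{xy}$. Flatness of $xyz$ gives $\pi_{yz}=\pi_{xz}\pi_{yx}$, which is the identity in labels.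

**Tetrahedron fact.** *If $\{x,y,z,d\}$ is a clique and $xyz$ is not flat, then one of $dxy,dyz,dxz$ is not flat.* Otherwise $\pi_{xy}=\pi_{dy}\pi_{xd}$, $\pi_{yz}=\pi_{dz}\pi_{yd}$ and $\pi_{zx}=\pi_{dx}\pi_{zd}$, so $\pi_{zx}\pi_{yz}\pi_{xy}=\pi_{dx}\pi_{zd}\pi_{dz}\pi_{yd}\pi_{dy}\pi_{xd}=\mathrm{id}$, and $xyz$ is flat.

**Lemma 1.** Let $c=2^{|E(G)|}$ and $n=|V(G)|$. For every full $m$-fold cover $\mathcal H$ of $G$,
$$P_{DP}(G,\mathcal H)=P(G,m)+D\,m^{n-3}-\sum_{C\text{ induced 4-cycle}}(m-f_C)\,m^{n-4}+E,\qquad |E|\le c(1+D)\,m^{n-4}.\tag{2}$$

*Proof.* **Step 1: reduce to one edge set at a time.** For $A\subseteq E(G)$ let $N_A$ be the number of ways to choose one vertex from each list so that the choices over $x$ and $y$ are adjacent in $H$ for every $xy\in A$. Inclusion–exclusion gives $P_{DP}(G,\mathcal H)=\sum_A(-1)^{|A|}N_A$. Let $c(A)$ be the number of components of $(V(G),A)$ and $r(A)=n-c(A)$. For the canonically labeled cover, a choice counted by $N_A$ is constant on each component, so $P(G,m)=\sum_A(-1)^{|A|}m^{c(A)}$. In general the choice at one vertex of a component determines the choices on that component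 through a spanning tree, so $0\le N_A\le m^{c(A)}$, with $N_A=m^{c(A)}$ if $A$ is a forest. We must therefore sum the contributions $(-1)^{|A|}(N_A-m^{c(A)})$ over the non-forests $A$.

**Step 2: dispose of large rank.** If $r(A)\ge4$, the contribution has absolute value at most $m^{c(A)}\le m^{n-4}$.

**Step 3: find the triangle terms.** A cycle of length $\ell$ has rank $\ell-1$. So a non-forest with $r(A)\le2$ is a single triangle $T$. Then $N_A=(m-d_T)m^{n-3}$ and $m^{c(A)}=m^{n-2}$, and the contribution is exactly $+d_Tm^{n-3}$. Together these give $D\,m^{n-3}$.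

**Step 4: bound the rank-$3$ sets that contain a triangle.** A non-forest with $r(A)=3$ is a triangle plus a disjoint edge, a paw (a triangle with a pendant edge), a diamond ($K_4$ minus an edge), a $K_4$, or a $4$-cycle. In the first four cases I claim
$$m^{n-3}-\sum_{T\subseteq A}d_T\,m^{n-4}\le N_A\le m^{n-3}.$$
For the triangle plus edge and for the paw, $N_A=(m-d_T)m^{n-4}$. For the diamond let $x$ be an end of its chord (the edge in both triangles), and for $K_4$ let $x$ be any vertex. The star centered at $x$ spans the four vertices and has exactly $m$ lifts, one for each vertex of $L(x)$. Each remaining edge of $A$ closes a triangle $T\subseteq A$ through $x$, and it is absent in exactly $d_T$ of the lifts. So at least $m-\sum_{T\subseteq A}d_T$ lifts satisfy all of $A$, and each contributes $m^{n-4}$ choices on the other $n-4$ vertices. The claim bounds each of these contributions by $D\,m^{n-4}$ in absolute value.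

**Step 5: find the $4$-cycle terms.** If $A=C$ is a $4$-cycle, then $N_A=f_Cm^{n-4}$ and the contribution is exactly $-(m-f_C)m^{n-4}$. For induced $C$ this is a term of (2). If $C$ has a chord $xy\in E(G)$, a lift satisfying the diamond $C+xy$ also satisfies $C$, so Step 4 gives $f_C\ge m-d_{T_1}-d_{T_2}\ge m-D$ for the two triangles $T_1,T_2$ of $C+xy$. So a non-induced $4$-cycle contributes at most $D\,m^{n-4}$ in absolute value.

Each of the at most $c$ sets $A$ whose contribution went into $E$ gives at most $(1+D)m^{n-4}$. $\square$

Read (2) as a price list in units of $m^{n-3}$. A point moved by a triangle costs $1$. An induced $4$-cycle refunds $(m-f_C)/m\le1$: to get a constant refund, a constant *fraction* of the $m$ points must move.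

**Number of moved points in an optimal cover.** Let $m\ge 2c$ and suppose $P_{DP}(G,\mathcal H)\le P(G,m)$. Then (2) gives $D(1-c/m)\le Q+c/m$, with $Q$ the number of induced $4$-cycles, hence $D\le 2Q+1$. So optimal covers have a bounded total number of bad points on triangles, however large $m$ is.

## 4. Why repairing a cover fails, and why filling a 4-cycle fails

**Repairing.** The last remark suggests a proof of the statement in question. Take an optimal cover that is not conducive to $K$. It has boundedly many bad points, some of them on $K$. Try to change $o(m)$ edges of the matchings so that all triangles in $K$ become flat and no triangle gets worse. The integer $D$ would fall by at least $1$, and each $f_C$ would change by only $o(m)$, so by (2) the number of colorings would fall by at least $(1-o(1))m^{n-3}$, contradicting optimality. The step that cannot be justified is that boundedly many bad points can be removed by $o(m)$ changes. If flatness of the triangles encodes $ta^2t^{-1}=a^3$ for two monodromies $a,t$, Section 1 shows that some four-point failures need $a$ or $t$ to change at $m/32$ points or more. So the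 failure of this proof points to a counterexample.

**Filling.** The first counterexample one would try is to fill a $4$-cycle $C$ with a disk of triangles, one of which lies in $K$, and to put the bad points on that triangle. This can be ruled out in general. By the standard edge-path description of the fundamental group, a closed walk in $G$ with fixed base vertex is null-homotopic in the $2$-complex formed by $G$ and all its triangles if and only if it can be reduced to the trivial walk by finitely many moves of two kinds: inserting or deleting a backtrack, $x\leftrightarrow xyx$, and replacing $xy\leftrightarrow xzy$ where $xyz$ is a triangle.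

For example, the rim $1,2,3,4,1$ of a wheel with hub $h$ becomes $1h2h3h4h1$ after four triangle moves, and then the trivial walk after deleting the backtracks $h2h,h3h,h4h,1h1$. In the graph $C_4$ there are no triangles; the $4$-cycle is not null-homotopic there, as the following lemma shows at once, since $D=0$ and $f_C=0$ is possible.

**Lemma 2.** Let $C$ be a null-homotopic $4$-cycle of $G$ that is reduced to the trivial walk by $s_C$ moves. Then $m-f_C\le s_CD$ in every full $m$-fold cover of $G$.

*Proof.* Lift the walk from each of the $m$ points over the base vertex, and follow the endpoint of the lift while the moves are made. A backtrack move changes no endpoint. In a triangle move on $T=xyz$, the initial part of the walk transports the $m$ starting points bijectively to $L(x)$, and the new and old segments give different results at exactly $d_T$ points of $L(x)$; the rest of the walk is again a bijection. So a triangle move changes the endpoint for $d_T\le D$ starting points. At the end every endpoint equals its starting point. Hence at most $s_CD$ starting points are moved by $\mathrm{mon}(C)$. $\square$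

The number $s_C$ does not depend on $m$. So a null-homotopic $4$-cycle refunds at most $s_CD/m$, while the bad points cost $D$. The wheel $G=W_4$ (rim a $4$-cycle $C$, hub $h$) shows this with numbers. Only triangle moves on the four different triangles change endpoints, so $m-f_C\le D$. If $D=0$, labeling $L(h)$ and transporting to the rim gives a canonical labeling, and the count is $P(G,m)$. If $D\ge2$, then by (2), with $n=5$ and $c=2^8$, the count is at least $P(G,m)+Dm^2-Dm-c(1+D)m$, which exceeds $P(G,m)$ when $m>1+\frac32c$. So for these $m$ both color functions of $W_4$ equal $P(W_4,m)$, whatever the clique.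

What we need is therefore a $4$-cycle that is *not* null-homotopic, but whose monodromy is nevertheless trivial in every flat cover with finite $m$. Fact A supplies exactly such a phenomenon, and Fact B says that four bad points suffice to break it on a constant fraction of the points.

## 5. A graph that encodes the relation

Parameters: $k\ge3$, and positive integers $W,p$ chosen in Section 8.

**Base.** Let $B$ consist of two $4$-cycles $\alpha=(o,a_1,a_2,a_3,o)$ and $\tau=(o,t_1,t_2,t_3,o)$ that share only $o$. It is triangle-free. Consider two closed walks in $B$ from $o$, where $^{-1}$ means reversed: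
$$w=\tau^{-1}\,\alpha\,\alpha\,\tau\,\alpha^{-1}\alpha^{-1}\alpha^{-1}\ \ (\text{length }28),\qquad w'=\alpha^{-1}\,\tau^{-1}\,\alpha^{-1}\,\tau\;\alpha\;\tau^{-1}\,\alpha\,\tau\ \ (\text{length }32).$$
If $a=\mathrm{mon}(\alpha)$, $t=\mathrm{mon}(\tau)$ on $L(o)$ and $b=tat^{-1}$, then, walks being read from left to right and permutations composed from right to left,
$$\mathrm{mon}(w)=a^{-3}ta^2t^{-1},\qquad \mathrm{mon}(w')=(tat^{-1})\,a\,(ta^{-1}t^{-1})\,a^{-1}=bab^{-1}a^{-1}.$$
In neither word is a letter cyclically followed by its inverse. So the walks never backtrack: $w_i\neq w_{i+2}$ and $w'_i\ne w'_{i+2}$ for all $i$, cyclically.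

**Definition (collar).** *Attaching a collar* $x_0,\dots,x_{\ell-1}$ to a closed walk $y_0,\dots,y_{\ell-1}$ means adding new vertices $x_i$ and, with indices mod $\ell$, the edges $x_ix_{i+1}$, $x_iy_i$, $x_iy_{i+1}$. This creates the triangles $x_iy_iy_{i+1}$ and $x_ix_{i+1}y_{i+1}$.

For example, a collar on a $4$-cycle gives the graph of the square antiprism, with $8$ side triangles. The purpose of a collar is to copy the monodromy of a walk, which may repeat vertices, onto a genuine cycle. If all the triangles of the collar are flat, then $\pi_{x_iy_{i+1}}=\pi_{y_iy_{i+1}}\pi_{x_iy_i}$ and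
$$\pi_{x_ix_{i+1}}=\pi_{y_{i+1}x_{i+1}}\pi_{x_iy_{i+1}}=\pi_{y_{i+1}x_{i+1}}\,\pi_{y_iy_{i+1}}\,\pi_{x_iy_i}.$$
Multiplying around the cycle, neighboring factors $\pi_{x_iy_i}\pi_{y_ix_i}$ cancel, and
$$\mathrm{mon}(x)=\pi_{y_0x_0}\,\mathrm{mon}(y)\,\pi_{x_0y_0}.\tag{3}$$

Now build the graph.

**The part $F$.** Attach a collar $U=(u_0,\dots,u_{27})$ to $w$, and add a vertex $z$ adjacent to all $u_i$. Attach a collar $V=(v_0,\dots,v_{31})$ to $w'$, and then a collar $V'=(v'_0,\dots,v'_{31})$ to the cycle $V$. This is $F$; it has $7+28+1+32+32=100$ vertices. The cap $z$ will force $\mathrm{mon}(w)=\mathrm{id}$ when its triangles are flat.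

**Quads.** For $s=1,\dots,W$ add a $4$-cycle $C^s=(c^s_0,c^s_1,c^s_2,c^s_3)$ with $c^s_j$ adjacent to $v'_{8j},v'_{8j+1},\dots,v'_{8j+8}$ (indices mod $32$, and the index $j$ mod $4$). These are the $4$-cycles that will earn refunds.

**Clique.** Add vertices $e_1,\dots,e_{k-3}$, adjacent to each other and to $z,u_0,u_1$. Let $K=\{z,u_0,u_1,e_1,\dots,e_{k-3}\}$, a clique with $|K|=k$. The graph so far is $G_0$.

**Cones.** For each triangle $T$ of $G_0$ with $T\not\subseteq K$ add $p$ new vertices, each adjacent exactly to the three vertices of $T$. The result is $G$; put $n=|V(G)|$. By the tetrahedron fact, the cones make bad points outside $K$ expensive.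

**Triangles of $G_0$.** We need the complete list, since $D$ runs over all triangles. Adjacencies between different parts occur only between $B$ and $U$, $U$ and $z$, $B$ and $V$, $V$ and $V'$, $V'$ and each $C^s$, and between the $e_i$ and $\{z,u_0,u_1\}$. The triangles are the following.

- Triangles inside $K$. Each $e_i$ has neighbors only in $K$, so all triangles containing an $e_i$ are of this kind.
- The triangles $zu_iu_{i+1}$, for $U$ is a chordless cycle. Of these, $zu_0u_1$ lies in $K$.
- The collar triangles. The vertex $u_i$ has in $B$ exactly the neighbors $w_i,w_{i+1}$, which are adjacent. The adjacent vertices $u_i,u_{i+1}$ have in $B$ only the common neighbor $w_{i+1}$, because $w_i\ne w_{i+2}$. And $U$ is a chordless cycle of length $28$, so it contains no triangle. The same holds for $V$ on $w'$ and for $V'$ on $V$.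
- $c^s_jv'_iv'_{i+1}$ for $8j\le i<8j+8$, and $c^s_jc^s_{j+1}v'_{8j+8}$. Indeed the nine neighbors of $c^s_j$ in $V'$ induce a path, and $v'_{8j+8}$ is the only common neighbor of $c^s_j$ and $c^s_{j+1}$.

The triangles of $G$ are these and, for each cone vertex $d$ over $T$, the three triangles consisting of $d$ and two vertices of $T$.

**Induced $4$-cycles of $G$.** A vertex on an induced $4$-cycle has two non-adjacent neighbors. The neighborhoods of cone vertices and of the $e_i$ are cliques (no cone is attached to a triangle containing an $e_i$, since such triangles lie in $K$). So no induced $4$-cycle contains one of these vertices. Let $Q_0$ be the number of induced $4$-cycles of $F$, which is an induced subgraph of $G$; it does not depend on $W,p,k$. Every other induced $4$-cycle of $G$ contains some $c^s_j$. Its two neighbors on the $4$-cycle lie in $C^s\cup V'$, and all neighbors in $G_0$ of vertices of $C^s\cup V'$ lie in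
$$R:=V\cup V'\cup\bigcup_sC^s .$$
So such a $4$-cycle lies in $G_0[R]$. Let $Q$ be the total number of induced $4$-cycles of $G$; it does not depend on $p$.

This is what the second collar $V'$ is for. Had we attached the quads to $V$ directly, then $c^s_0,v_0,o,v_4$ would be an induced $4$-cycle for every $s$, because $w'_0=w'_4=o$. If all triangles were flat, the monodromy of that $4$-cycle would be, up to conjugation and inversion, transport along $w'$ from $w'_0$ to $w'_4$, that is, $a^{-1}$. So there would be $W$ refunds that flatness does not forbid.

## 6. Flat triangles give no refund on the quads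

**Lemma 3.** If all triangles of $G_0$ are flat in a full cover of $G$, then $f_C=m$ for every induced $4$-cycle $C$ containing some $c^s_j$.

*Proof.* **Step 1: the cap kills $\mathrm{mon}(w)$.** Flatness of $zu_iu_{i+1}$ gives $\pi_{u_iu_{i+1}}=\pi_{zu_{i+1}}\pi_{u_iz}$ for all $i$ mod $28$. Multiplying around $U$, everything cancels and $\mathrm{mon}(U)=\mathrm{id}$. By (3) for the collar $U$ on $w$, $\mathrm{mon}(w)=\mathrm{id}$, which says $ta^2t^{-1}=a^3$.

**Step 2: finiteness kills $\mathrm{mon}(w')$.** By Fact A, $a$ and $b=tat^{-1}$ commute, so $\mathrm{mon}(w')=bab^{-1}a^{-1}=\mathrm{id}$. By (3) for the collar $V$ on $w'$, $\mathrm{mon}(V)=\mathrm{id}$.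

**Step 3: label the cover over $R$ canonically.** Label $L(v_0)$ and transport the labels along $V$; this is consistent all the way around because $\mathrm{mon}(V)=\mathrm{id}$. Label $L(v'_i)$ through the edge $v_iv'_i$. Flatness of $v'_iv_iv_{i+1}$ makes the matching over $v'_iv_{i+1}$ the identity, and then flatness of $v'_iv'_{i+1}v_{i+1}$ makes the matching over $v'_iv'_{i+1}$ the identity. Label $L(c^s_j)$ through the edge $c^s_jv'_{8j}$. The flat triangles $c^s_jv'_iv'_{i+1}$ for $i=8j,8j+1,\dots,8j+7$ make the matchings over $c^s_jv'_{i+1}$ identities one after another. Then in the flat triangle $c^s_jc^s_{j+1}v'_{8j+8}$ two matchings are identities, so the one over $c^s_jc^s_{j+1}$ is too.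

Now all matchings over edges of $G_0[R]$ are identities, so every $4$-cycle in $G_0[R]$ has trivial monodromy. By Section 5 every induced $4$-cycle containing some $c^s_j$ lies there. $\square$

## 7. Four bad points on $K$ twist every quad

**Lemma 4.** For every $m\ge30$ there is a full $m$-fold cover of $G$ with $D\le4(k-2)$ and $f_{C^s}\le\frac34m$ for every $s$.

*Proof.* Let $L(x)=\{x\}\times[m]$ for every vertex $x$, and regard all bijections $\pi_{xy}$ as permutations of $[m]$. Take $a,t,r,g$ from Fact B. We prescribe the matchings part by part, each edge once, and check the triangles as we go.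

**Step 1: the base realizes $a$ and $t$.** Set $\pi_{oa_1}=a$, $\pi_{ot_1}=t$, and the identity on all other edges of $B$. Then $\mathrm{mon}(\alpha)=a$, $\mathrm{mon}(\tau)=t$, so $\mathrm{mon}(w)=r$ and $\mathrm{mon}(w')=g$.

**Step 2: the collars copy these monodromies.** For a collar $x$ on $y$ set $\pi_{y_ix_i}=\mathrm{id}$ and $\pi_{x_iy_{i+1}}=\pi_{x_ix_{i+1}}=\pi_{y_iy_{i+1}}$. Then $\pi_{x_iy_{i+1}}=\pi_{y_iy_{i+1}}\pi_{x_iy_i}$ and $\pi_{x_ix_{i+1}}=\pi_{y_{i+1}x_{i+1}}\pi_{x_iy_{i+1}}$, so both kinds of collar triangles are flat. Do this for $U$, for $V$, and then for $V'$. By (3), $\mathrm{mon}(U)=r$ and $\mathrm{mon}(V')=\mathrm{mon}(V)=g$.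

**Step 3: the cap has its only defect at $zu_0u_1$.** Set $\pi_{zu_1}=\mathrm{id}$ and $\pi_{zu_{i+1}}=\pi_{u_iu_{i+1}}\pi_{zu_i}$ for $i=1,\dots,27$, where $u_{28}=u_0$. Then $zu_iu_{i+1}$ is flat for all $i\ne0$. The monodromy of $z\to u_0\to u_1\to z$ is
$$\pi_{u_1z}\,\pi_{u_0u_1}\,\pi_{zu_0}=\pi_{u_0u_1}\pi_{u_{27}u_0}\cdots\pi_{u_1u_2},$$
the monodromy of the cycle $U$ started at $u_1$. It is conjugate to $r$, so $d_{zu_0u_1}\le4$.

**Step 4: the quads copy $g$.** For $8j\le i\le8j+8$ let $\pi_{c^s_jv'_i}=\pi_{v'_{i-1}v'_i}\cdots\pi_{v'_{8j}v'_{8j+1}}$, the transport along $V'$ from $v'_{8j}$ to $v'_i$, with the identity for $i=8j$. Let $\pi_{c^s_jc^s_{j+1}}=\pi_{v'_{8j+8}c^s_{j+1}}\pi_{c^s_jv'_{8j+8}}$, which equals $\pi_{c^s_jv'_{8j+8}}$ since $\pi_{c^s_{j+1}v'_{8j+8}}=\mathrm{id}$. By construction all triangles containing a vertex $c^s_j$ are flat. Going around $C^s$ from $c^s_0$ is the same as transporting around $V'$ from $v'_0$, so $\mathrm{mon}(C^s)=\mathrm{mon}(V')=g$, and $f_{C^s}\le m-m/4$.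

**Step 5: enlarging the clique copies the defect $k-3$ times.** Set $\pi_{ze_i}=\pi_{e_ie_j}=\mathrm{id}$, $\pi_{e_iu_0}=\pi_{zu_0}$ and $\pi_{e_iu_1}=\pi_{zu_1}$. So each $e_i$ behaves like a copy of $z$. A triangle in $K$ that does not contain both $u_0$ and $u_1$ is flat: all matchings among $z$ and the $e_i$ are identities, and all of these vertices have the same matching to $u_0$ and the same matching to $u_1$. The remaining triangles in $K$ are the $k-2$ triangles $xu_0u_1$ with $x\in\{z,e_1,\dots,e_{k-3}\}$; they have the same monodromy from $x$, so each moves at most $4$ points.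

**Step 6: the cones add no defects.** By Steps 2 to 4, every triangle $xyx'$ of $G_0$ not inside $K$ is flat. For a cone vertex $d$ over it set $\pi_{dx}=\mathrm{id}$, $\pi_{dy}=\pi_{xy}$, $\pi_{dx'}=\pi_{xx'}$. The triangles $dxy$ and $dxx'$ are flat by definition, and $dyx'$ is flat because $\pi_{yx'}\pi_{xy}=\pi_{xx'}$.

Every edge has been assigned exactly once, and only the $k-2$ triangles of Step 5 can be non-flat, so $D\le4(k-2)$. $\square$

Together with Lemma 2, this shows that $C^s$ is not null-homotopic in the complex of $G$: otherwise $m/4\le s_{C^s}\cdot4(k-2)$ for all $m\ge30$. Yet Lemma 3 makes its monodromy trivial in every flat finite cover. This is the situation asked for at the end of Section 4.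

## 8. Comparing the two minima: proof of Theorem 1

Let $k\ge3$ and $h\ge1$ be given. The parameters are chosen in this order. The number $Q_0$ depends only on $F$. Put
$$W=4\big(4(k-2)+Q_0+h\big).$$
This fixes $Q$. Choose $p\ge Q$. This fixes $G$, $n$ and $c=2^{|E(G)|}$. Let $m\ge\max(2c,30)$.

**Step 1: bound $P_{DP}$ from above by exhibiting one cover.** Apply (2) to the cover of Lemma 4. The $C^s$ are induced $4$-cycles, each with $m-f_{C^s}\ge m/4$, and all other terms $m-f_C$ are nonnegative. Using $D\le4(k-2)$ in the terms $Dm^{n-3}$ and $c(1+D)m^{n-4}$, we get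
$$P_{DP}(G,m)\le P(G,m)+\Big(4(k-2)-\frac W4\Big)m^{n-3}+c\,(4k-7)\,m^{n-4}.\tag{4}$$

**Step 2: bound $P'_{DP}$ from below, for every conducive cover.** Let $\mathcal H'$ be conducive to $K$. Then it is full and all triangles in $K$ are flat. We show in two cases that
$$P_{DP}(G,\mathcal H')\ge P(G,m)-Q_0\,m^{n-3}-c\,m^{n-4}.\tag{5}$$

*Case 1: some triangle $T\not\subseteq K$ of $G_0$ is not flat.* Here the cones make the defects too expensive. By the tetrahedron fact, each of the $p$ cone vertices over $T$ lies in a non-flat triangle with two vertices of $T$. These $p$ triangles and $T$ are distinct, so $D\ge2(p+1)\ge2Q$. In (2) each of the $Q$ terms $(m-f_C)m^{n-4}$ is at most $m^{n-3}$. With $c/m\le\frac12$ we obtain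
$$P_{DP}(G,\mathcal H')\ge P(G,m)+\Big(D\big(1-\tfrac cm\big)-Q\Big)m^{n-3}-c\,m^{n-4}\ge P(G,m)+\Big(\tfrac D2-Q\Big)m^{n-3}-c\,m^{n-4}\ge P(G,m)-c\,m^{n-4},$$
which implies (5).

*Case 2: all triangles $T\not\subseteq K$ of $G_0$ are flat.* Then all triangles of $G_0$ are flat, and there are too few refunds. By Lemma 3 every induced $4$-cycle containing some $c^s_j$ has $f_C=m$, so only the at most $Q_0$ induced $4$-cycles in $F$ can have $f_C<m$. By (2), and since $D(1-c/m)\ge0$, we get (5).

**Step 3: subtract.** By (4), and by (5) minimized over $\mathcal H'$,
$$P'_{DP}(G,K,m)-P_{DP}(G,m)\ge\Big(\frac W4-4(k-2)-Q_0\Big)m^{n-3}-c(4k-6)m^{n-4}=h\,m^{n-3}-c(4k-6)\,m^{n-4}.$$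
This is the bound of Theorem 1 with $C=c(4k-6)$. The right side is positive for all $m>\max(2c,30,c(4k-6))$. $\square$

So the statement quoted in Section 2 is disproved, for every clique size $k\ge3$.

## 9. How large the gap can be, and when it vanishes: proof of Theorem 2

Let now $G$ be any graph with $n$ vertices and $K$ a clique with $|K|=k\ge3$, and put $c=2^{|E(G)|}$.

**Proof of (a).** By (1), $P'_{DP}(G,K,m)\le P(G,m)$. For any full cover and $m\ge c$, (2) with $D(1-c/m)\ge0$ and $m-f_C\le m$ gives $P_{DP}(G,\mathcal H)\ge P(G,m)-Q\,m^{n-3}-c\,m^{n-4}$. Since $P_{DP}(G,m)$ is attained by a full cover, it satisfies the same lower bound. Subtract. $\square$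

**Proof of (b).** **Step 1: a non-conducive cover has a large $D$.** Let $\mathcal H$ be a full cover not conducive to $K$. By Section 3 some triangle $T\subseteq K$ is not flat. By the tetrahedron fact, each of the $k-3$ vertices $d\in K\setminus T$ gives a non-flat triangle consisting of $d$ and two vertices of $T$. These are distinct for distinct $d$, and different from $T$. So there are at least $k-2$ non-flat triangles, and $D\ge2(k-2)\ge q+1$.

**Step 2: such a cover has more than $P(G,m)$ colorings.** In (2) bound $m-f_C$ by $m$ for each of the $q$ induced $4$-cycles that are not null-homotopic, and by $s_CD$ for each of the others, using Lemma 2. Let $c'=c+\sum s_C$, the sum over the null-homotopic induced $4$-cycles; this depends only on $G$. Then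
$$P_{DP}(G,\mathcal H)-P(G,m)\ge m^{n-3}\Big(D\big(1-\tfrac{c'}m\big)-q-\tfrac{c'}m\Big).$$
For $m\ge c'$ the right side does not decrease when $D$ grows, so we may insert $D\ge q+1$:
$$P_{DP}(G,\mathcal H)-P(G,m)\ge m^{n-3}\Big((q+1)\big(1-\tfrac{c'}m\big)-q-\tfrac{c'}m\Big)=m^{n-3}\Big(1-\tfrac{c'(q+2)}m\Big),$$
which is positive for $m>c'(q+2)$.

**Step 3: conclude that an optimal cover is conducive.** Let $m>c'(q+2)$. A full cover attaining $P_{DP}(G,m)$ has at most $P(G,m)$ colorings by (1), so by Step 2 it is conducive to $K$. Hence $P'_{DP}(G,K,m)\le P_{DP}(G,m)$, and with (1) the two are equal.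

**Step 4: the two special classes.** Since $k\ge3$, we have $2(k-2)\ge2$. If $G$ has at most one induced $C_4$, then $q\le1<2(k-2)$. The clique complex of $G$ is the simplicial complex whose simplices are the cliques of $G$. Its $2$-skeleton is the $2$-complex formed by $G$ and all its triangles, and the fundamental group of a complex depends only on its $2$-skeleton. So if the clique complex is simply connected, every $4$-cycle is null-homotopic and $q=0$. $\square$
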